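# Most general unifiers for universe levels

## Levels, unifiers, and normal forms

Universe levels are the terms of the grammar
$$l ::= x \mid 0 \mid S\,l \mid l\sqcup l ,$$
where $x$ ranges over a countably infinite set of level variables. An assignment $\rho$ gives each variable a natural number. The value $[\![l]\!]_\rho$ is computed by reading $0$ as $0$, $S$ as successor, and $\sqcup$ as $\max$. Two levels are equal, written $l\equiv l'$, when $[\![l]\!]_\rho=[\![l']\!]_\rho$ for every $\rho$. For example $S(x\sqcup y)\equiv Sx\sqcup Sy$, and $S0\sqcup Sx\equiv Sx$.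

A substitution $\theta$ maps variables to levels and acts on levels in the obvious way. A unification problem is a finite set of equations $\{l_1=l_1',\dots,l_m=l_m'\}$, and a unifier is a substitution $\theta$ with $\theta l_i\equiv\theta l_i'$ for all $i$. A unifier $\theta$ is a most general unifier (mgu) if for every unifier $\sigma$ there is a substitution $\tau$ with $\tau(\theta x)\equiv\sigma x$ for every variable $x$ occurring in the problem.

The question comes from Thiago Felicissimo and Frédéric Blanqui, "Sharing proofs with predicative theories through universe-polymorphic elaboration", arXiv:2308.15465 (2023): is there an algorithm that, given any unification problem for universe levels, returns an mgu whenever there is one and reports failure otherwise? For a single equation, a complete characterization is known, with an explicit mgu when one exists. With several equations, however, the whole problem may have an mgu although no single equation in it has one. We shall see that the answer is yes, and then determine the complexity.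

We use one fact about substitution all the time: if $s_i=[\![\theta x_i]\!]_\rho$ for the variables $x_i$ of $l$, then $[\![\theta l]\!]_\rho$ is the value of $l$ at the assignment $x_i\mapsto s_i$.

Write $\mathbb N_\bot=\mathbb N\cup\{-\infty\}$ and $\mathbb Z_\bot=\mathbb Z\cup\{-\infty\}$, with $-\infty+t=-\infty$ and $\max\emptyset=-\infty$.

**Lemma 1 (normal forms).** Every level over the variables $z_1,\dots,z_p$ is $\equiv$ to
$$S^k0\ \sqcup\bigsqcup_{k_j\ne-\infty}S^{k_j}z_j$$
for exactly one tuple $(k;k_1,\dots,k_p)$ with $k\in\mathbb N$, $k_j\in\mathbb N_\bot$ and $k_j\le k$. Moreover $k_j\neq-\infty$ if and only if $z_j$ occurs in the level.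

**Proof.** Existence is by induction on the level. The variable $z_j$ has the tuple with constant $0$, coefficient $0$ at $z_j$, and $-\infty$ elsewhere, since $\max(0,h)=h$ for natural $h$. The level $0$ has the tuple $(0;-\infty,\dots,-\infty)$. Applying $S$ adds $1$ to all coordinates, since $S$ distributes over $\max$, and $\sqcup$ takes coordinatewise maxima. All these operations preserve $k_j\le k$, and they make $k_j$ finite exactly when $z_j$ occurs.

For uniqueness we read the tuple off from values. At the zero assignment the value is $\max(k,k_1,\dots,k_p)=k$. Now put $z_j=h>k$ and all other variables $0$. The value is $\max(k,h+k_j)$, which is $k$ if $k_j=-\infty$ and $h+k_j>k$ otherwise. So $k_j$ is determined too. $\square$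

For example, over $(x,y)$ the level $x\sqcup Sy$ has normal form $(1;0,1)$, because $x\sqcup Sy\equiv S0\sqcup x\sqcup Sy$. The constant $1$ records the value at zero.

## Equations without successor always have an mgu

Suppose no $S$ occurs in the problem, and let $x_1,\dots,x_n$ be its variables. Each side is then a join $\bigsqcup_{i\in A}x_i$ over some $A\subseteq\{1,\dots,n\}$, the empty join being $0$. An equation is a pair $(A,B)$. Call $V\subseteq\{1,\dots,n\}$ admissible if for every equation $(A,B)$,
$$A\cap V\ne\emptyset\iff B\cap V\neq\emptyset .$$

**Proposition 1.** Every problem without $S$ has an mgu, namely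
$$\theta x_i=\bigsqcup\{\,y_V: V \text{ admissible},\ i\in V\,\},$$
with distinct variables $y_V$, one for each nonempty admissible $V$ (and $\theta x_i=0$ if there is no such $V$ containing $i$).

**Proof.** First, $\theta$ is a unifier: $\theta(\bigsqcup_A x_i)$ is the join of the $y_V$ with $V\cap A\neq\emptyset$, and these are the same $V$ for $B$.

Now let $\sigma$ be any unifier, and let $\sigma x_i$ have normal form $(c_i;v_{1,i},\dots,v_{p,i})$. Then $\sigma(\bigsqcup_A x_i)$ has constant $\max(0,\max_{i\in A}c_i)$, and its coefficient at $z_j$ is $\max_{i\in A}v_{j,i}$. By uniqueness of normal forms both agree for $A$ and $B$. Hence the level sets $\{i:c_i\ge k\}$ for $k\ge1$ and $\{i:v_{j,i}\ge k\}$ for $k\ge0$ are admissible: such a set meets $A$ exactly when the corresponding maximum over $A$ is at least $k$.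

Let $\tau y_V$ be the level with constant $\min_{i\in V}c_i$ and coefficient $\min_{i\in V}v_{j,i}$ at $z_j$. This is a legal normal form since $v_{j,i}\le c_i$. In $\tau\theta x_i$ the constant is $\max(0,\max_{V\ni i}\min_Vc)\le c_i$. Equality is clear if $c_i=0$, and if $c_i\ge1$ it is reached at $V=\{i':c_{i'}\ge c_i\}$. The coefficient at $z_j$ is $\max_{V\ni i}\min_Vv_j\le v_{j,i}$. Equality is clear if $v_{j,i}=-\infty$, and otherwise it is reached at $V=\{i':v_{j,i'}\ge v_{j,i}\}$. So $\tau\theta x_i\equiv\sigma x_i$. $\square$

For instance, for $z\sqcup a\sqcup b=a\sqcup b$ (that is, $z\le a\sqcup b$) the admissible sets are those that contain $a$ or $b$ whenever they contain $z$. The mgu sends $z$ to $y_{za}\sqcup y_{zb}\sqcup y_{zab}$, and $a,b$ to the corresponding joins.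

The proof chops a unifier into horizontal slices, each slice being again compatible with the equations. What changes when $S$ is allowed?

## Four small problems with a successor

**Example 1 (no least solution).** The problem $x\sqcup y=S0$ has natural-number solutions $(1,0),(0,1),(1,1)$. If $\theta$ were an mgu, the ground unifiers $(S0,0)$ and $(0,S0)$ would be instances of it. So $\theta x$ would take the value $0$ somewhere, hence, by monotonicity, at the zero assignment; likewise $\theta y$. Then $\theta x\sqcup\theta y$ would have value $0$ at the zero assignment, but it is $\equiv S0$. There is no mgu.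

**Example 2 (a least solution, still no mgu).** The problem $x\sqcup Sy=Sy$ says $x\le y+1$; its least solution is $(0,0)$. Suppose $\theta$ is an mgu. Since $(0,0)$ is a ground unifier and values are monotone, $\theta x$ and $\theta y$ have value $0$ at the zero assignment, so by Lemma 1 all their coefficients are $0$ or $-\infty$. Since $x\mapsto S0,\ y\mapsto0$ is an instance of $\theta$, some assignment $\rho$ gives $\theta x$ the value $1$ and $\theta y$ the value $0$. (Take $\rho(u)$ to be the value of $\tau u$ at zero.) So a variable $u$ with $\rho(u)=1$ occurs in $\theta x$ and not in $\theta y$. Raising $u$ alone then violates $x\le y+1$. There is no mgu. In the language of the last section: the slice $\{x\}$ of the solution $(1,0)$ is not compatible with the equation.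

**Example 3 (sweeping all solutions is not enough).** Consider $\{x\sqcup Sy=Sy,\ x\sqcup S0=x\}$, that is, $1\le x\le y+1$. The substitution
$$\theta':\quad x\mapsto Sw,\qquad y\mapsto w\sqcup w'$$
takes exactly the values $(h+1,\max(h,h'))$, which are all the solutions. A sensible first guess is that a substitution sweeping out all solutions is an mgu. It is not. The substitution $x\mapsto S0\sqcup u$, $y\mapsto u$ is a unifier, because $1\le\max(1,u)\le u+1$. If it were $\tau\theta'$, then $S(\tau w)\equiv S0\sqcup u$, so the coefficient of $u$ in $S(\tau w)$ would be $0$. But every finite coefficient of a level $S(\cdot)$ is at least $1$. One would need to shift by $-1$, and levels cannot do that. We shall see that this problem nevertheless has an mgu.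

**Example 4 (two bad equations, one good problem).** Consider $\{x\sqcup y=S0,\ Sx\sqcup SSy=SS0\}$. The first equation has no mgu (Example 1). The second says $\max(x+1,y+2)=2$, that is, $y=0$ and $x\in\{0,1\}$. Values under a unifier are bounded, so by Lemma 1 a unifier is variable-free on $x,y$ up to $\equiv$. A variable-free substitution has only one instance, but there are two solutions; so there is no mgu. Together, the equations have the single solution $(1,0)$, and $x\mapsto S0$, $y\mapsto0$ is an mgu.

So three issues must be settled: which slices to use, whether covering the solutions also covers the variable parts of unifiers, and how to check infinitely many solutions in finite time.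

## Unifiers as tuples of vectors

The aim of this section is to turn the problem into max-plus linear algebra. Fix a problem $P$ with variables $x_1,\dots,x_n$. If $n=0$, all equations are ground: return the identity if they are all true, and fail otherwise. From now on $n\ge1$.

On vectors, $\sqcup$ and $\le$ are coordinatewise; $v+t$ adds $t$ to every coordinate, and $v+(-\infty)$ is the vector with all entries $-\infty$. Put $\mathrm{supp}(v)=\{i:v_i\ne-\infty\}$ and $\alpha\cdot v=\max_i(\alpha_i+v_i)$. Then $\alpha\cdot(v\sqcup v')=\alpha\cdot v\sqcup\alpha\cdot v'$ and $\alpha\cdot(v+t)=\alpha\cdot v+t$. We call these two rules linearity.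

Write the normal forms of the two sides of each equation as $(a;\alpha)$ and $(a';\alpha')$. By Lemma 1, on $x_1,\dots,x_n$ a substitution $\sigma$ is, up to $\equiv$, a tuple
$$\sigma=(c;v_1,\dots,v_p),\qquad c\in\mathbb N^n,\quad v_j\in\mathbb N_\bot^n,\quad v_j\le c,$$
meaning $\sigma x_i\equiv S^{c_i}0\sqcup\bigsqcup_jS^{v_{j,i}}z_j$, with terms for $v_{j,i}=-\infty$ omitted. Every such tuple is a substitution. We call $v_j$ the column of $z_j$. Expanding $\sigma l\equiv S^a0\sqcup\bigsqcup_iS^{\alpha_i}\sigma x_i$ shows that, if $l$ has normal form $(a;\alpha)$, then $\sigma l$ has normal form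
$$(a\sqcup\alpha\cdot c\,;\ \alpha\cdot v_1,\dots,\alpha\cdot v_p), \tag{1}$$
and this is legal because $\alpha\cdot v_j\le\alpha\cdot c$. Define
$$\mathrm{Sol}=\{s\in\mathbb N^n: a\sqcup\alpha\cdot s=a'\sqcup\alpha'\cdot s\ \text{for every equation}\},$$
$$\mathrm{Rec}=\{v\in\mathbb Z_\bot^n:\alpha\cdot v=\alpha'\cdot v\ \text{for every equation}\},\qquad \mathrm{Rec}_{\mathbb N}=\mathrm{Rec}\cap\mathbb N_\bot^n.$$
So $\mathrm{Sol}$ is the set of natural-number solutions, and $\mathrm{Rec}$ solves the same system with the constants deleted. Negative entries are allowed in $\mathrm{Rec}$ on purpose.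

**(F1)** The tuple $\sigma=(c;v_1,\dots,v_p)$ is a unifier if and only if $c\in\mathrm{Sol}$ and all $v_j\in\mathrm{Rec}$. This is (1) for both sides, plus uniqueness of normal forms.

**(F2)** $\mathrm{Sol}$ is closed under $\sqcup$; $\mathrm{Rec}$ is closed under $\sqcup$ and under integer shifts; and if $c\in\mathrm{Sol}$, $v\in\mathrm{Rec}_{\mathbb N}$, then $c\sqcup v\in\mathrm{Sol}$. All three follow from linearity. For the last, $a\sqcup\alpha\cdot(c\sqcup v)=(a\sqcup\alpha\cdot c)\sqcup\alpha\cdot v$, and both parts agree with their primed versions.

**(F3)** If $\theta=(c;(v_k)_k)$ on variables $y_k$, and $\tau y_k$ has normal form $(d_k;(w_{k,j})_j)$, then on $x_1,\dots,x_n$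
$$\tau\theta=\Big(c\sqcup\bigsqcup_k(v_k+d_k)\,;\ \big(\bigsqcup_k(v_k+w_{k,j})\big)_j\Big).$$
Indeed $S^{v_{k,i}}\tau y_k$ has normal form $(v_{k,i}+d_k;(v_{k,i}+w_{k,j})_j)$, and joins are coordinatewise.

Suppose $\mathrm{Sol}$ has a least element $c$. The generalized slices are
$$R=\{r\in\mathrm{Rec}_{\mathbb N}:r\le c,\ \mathrm{supp}(r)\ne\emptyset\}.$$
This set is finite. Take distinct variables $y_r$ and let $\theta_R=(c;(r)_{r\in R})$, i.e.
$$\theta_Rx_i=S^{c_i}0\sqcup\bigsqcup_{r\in R,\ r_i\ne-\infty}S^{r_i}y_r .$$
By (F1), $\theta_R$ is a unifier. Call $s\in\mathrm{Sol}$ good if $s=c\sqcup\bigsqcup_{r\in R}(r+d_r)$ for some $d_r\in\mathbb N$.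

**Lemma 2 (testing goodness).** Let $\mathrm{Sol}$ have least element $c$ and let $s\in\mathrm{Sol}$. For $r\in R$ put $d_r(s)=\max\{d\in\mathbb N:r+d\le s\}$. The following are equivalent: (i) $s$ is good; (ii) for every $i$ with $s_i>c_i$ there are $r\in R$, $e\in\mathbb N$ with $r+e\le s$ and $r_i+e=s_i$; (iii) $c\sqcup\bigsqcup_r(r+d_r(s))=s$.

**Proof.** The maximum exists because $r\le c\le s$ and $\mathrm{supp}(r)\neq\emptyset$. If $s=c\sqcup\bigsqcup_r(r+d_r)$ and $s_i>c_i$, then $s_i$ is attained by some $r+d_r\le s$; this gives (ii). Assume (ii). The left side of (iii) is $\le s$ by definition of $d_r(s)$. At $i$ with $s_i=c_i$ equality is clear, and at $i$ with $s_i>c_i$ the given $e$ satisfies $e\le d_r(s)$, so the left side is at least $r_i+e=s_i$. Finally (iii) trivially gives (i). $\square$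

In Example 3 the normal forms are $(1;0,1)$, $(1;-\infty,1)$ and $(1;0,-\infty)$, $(0;0,-\infty)$. Hence $\mathrm{Rec}=\{v: v_x\le v_y+1\}$, since the second equation has the same coefficients on both sides. The least solution is $c=(1,0)$, and $R=\{(1,0),(0,0),(-\infty,0)\}$. For a problem without $S$, $c=0$ and $R$ consists of the $\{0,-\infty\}$-vectors supported on nonempty admissible sets, so $\theta_R$ is the mgu of Proposition 1.

## The solutions decide whether an mgu exists

**Theorem 1.** The following are equivalent.

1. $P$ has an mgu.
2. There is a substitution $\theta$ with $\{([\![\theta x_i]\!]_\rho)_i:\rho\}=\mathrm{Sol}$.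
3. $\mathrm{Sol}$ has a least element $c$, and every $s\in\mathrm{Sol}$ is good.

If they hold, $\theta_R$ is an mgu.

Condition 3 speaks only about natural-number solutions, that is, about ground unifiers. A general unifier also has columns $u_j\in\mathrm{Rec}_{\mathbb N}$, and these must be produced from $R$ as well. The first idea is to lift a column $v$ high above $c$, so that it becomes visible in the solution $s=c\sqcup(v+t)$; use that $s$ is good, $s=c\sqcup\bigsqcup_r(r+d_r)$; and shift back, writing $v$ as the join of the $r+(d_r-t)$. This stops at one point: $d_r-t$ may be negative, and a level cannot shift by a negative number. Example 3 shows that this really happens. With $v=(0,0)$ and $t=3$ we get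
$$s=(3,3)=(1,0)\sqcup\big((1,0)+2\big)\sqcup\big((-\infty,0)+3\big),$$
and the first shift back is $2-3=-1$.

The way past this point is to gather all the pieces with negative shift into one vector, together with unshifted copies of the others. That single vector lies below $c$ and in $\mathrm{Rec}_{\mathbb N}$, so it is itself a member of $R$. In the example it is $\big((1,0)-1\big)\sqcup(-\infty,0)=(0,-1)\sqcup(-\infty,0)=(0,0)$, the third column, which $\theta'$ lacked. This is why $R$ contains all of $\mathrm{Rec}_{\mathbb N}$ below $c$ except the trivial vector.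

**Proof of Theorem 1.**

**(1⇒2).** This step shows that an mgu sweeps out $\mathrm{Sol}$. Let $\theta$ be an mgu. Its value vectors lie in $\mathrm{Sol}$ because it is a unifier. Given $s\in\mathrm{Sol}$, the substitution $x_i\mapsto S^{s_i}0$ is a unifier by (F1), hence $\equiv\tau\theta$ on the $x_i$ for some $\tau$. Put $\rho(y)=[\![\tau y]\!]_0$, where the subscript $0$ is the zero assignment. Then $[\![\theta x_i]\!]_\rho=[\![\tau\theta x_i]\!]_0=s_i$.

**(2⇒3).** This step reads $c$ and the shifts off from a sweeping substitution. Write $\theta=(c;v_1,\dots,v_m)$, dropping columns with all entries $-\infty$. All value vectors of $\theta$ lie in $\mathrm{Sol}$, so both sides of each equation agree under $\theta$ at every assignment, i.e. $\theta$ is a unifier. Hence $v_k\in\mathrm{Rec}_{\mathbb N}$ by (F1). Condition 2 says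
$$\mathrm{Sol}=\Big\{c\sqcup\bigsqcup_k(v_k+\rho_k):\rho\in\mathbb N^m\Big\}. \tag{2}$$
With $\rho=0$ this gives $c$, as $v_k\le c$; so $c$ is the least element of $\mathrm{Sol}$. Now $v_k\le c$ has nonempty support, so $v_k\in R$. Given $s\in\mathrm{Sol}$ with parameter $\rho$, set $d_r=\max\{\rho_k:v_k=r\}$, or $d_r=0$ if $r$ is not a column. Columns with equal vectors are merged by the maximum, and unused $r$ contribute only $r\le c$. So $s=c\sqcup\bigsqcup_r(r+d_r)$ is good.

**(3⇒1), Step A.** This step shows that columns are generated by $R$: every $v\in\mathrm{Rec}_{\mathbb N}$ has the form $\bigsqcup_{r\in R}(r+w_r)$ with $w_r\in\mathbb N_\bot$.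

Let $I=\mathrm{supp}(v)$. If $I=\emptyset$, take all $w_r=-\infty$. Otherwise let $t=1+2\max_ic_i$ and $s=c\sqcup(v+t)$. By (F2), $s\in\mathrm{Sol}$, so by condition 3, $s=c\sqcup\bigsqcup_r(r+d_r)$ with $d_r\in\mathbb N$. For $i\in I$ we have $v_i\ge0$, so $s_i=v_i+t>c_i$, and some $r(i)\in R$ satisfies
$$r(i)_i+d_{r(i)}=v_i+t .$$
Let $K=\{r(i):i\in I\}$ and $e_r=d_r-t\in\mathbb Z$.

We first check that the chosen pieces do not stick out of $I$. Let $r=r(i)\in K$ and $j\notin I$, so $s_j=c_j$. If $r_j\ne-\infty$, then $d_r\le r_j+d_r\le s_j=c_j$. But $d_r=v_i+t-r_i\ge t-c_i\ge1+\max_{i'}c_{i'}>c_j$, a contradiction. So $\mathrm{supp}(r)\subseteq I$ for $r\in K$. Since $r+d_r\le s=v+t$ on $I$, we get $r+e_r\le v$ for all $r\in K$, with equality at $i$ when $r=r(i)$.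

Now split $K$ into $K^+=\{r\in K:e_r\ge0\}$ and $K^-=K\setminus K^+$, and put
$$q=\bigsqcup_{r\in K^-}(r+e_r)\ \sqcup\bigsqcup_{r\in K^+}r .$$
By (F2), $q\in\mathrm{Rec}$. On $K^-$ we have $r+e_r\le r\le c$, and on $K^+$ we have $r\le c$; so $q\le c$. On $K^-$ we have $r+e_r\le v$, and on $K^+$ we have $r\le r+e_r\le v$; so $q\le v$. In particular $q_j=-\infty$ for $j\notin I$. Let $i\in I$. If $r(i)\in K^-$, then $q_i\ge r(i)_i+e_{r(i)}=v_i$, so $q_i=v_i\ge0$. If $r(i)\in K^+$, then $r(i)_i$ is finite and $q_i\ge r(i)_i\ge0$. Thus $q\in\mathbb N_\bot^n$ with support $I\neq\emptyset$, and so $q\in R$. Finally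
$$v=q\sqcup\bigsqcup_{r\in K^+}(r+e_r):$$
the right side is $\le v$, and at $i\in I$ the value $v_i$ is reached by $q$ if $r(i)\in K^-$ and by $r(i)+e_{r(i)}$ if $r(i)\in K^+$. All shifts ($0$ for $q$, and $e_r$ for $r\in K^+$) are in $\mathbb N$; if $q\in K^+$, use the larger of its two shifts. The other $w_r$ are $-\infty$.

**(3⇒1), Step B.** This step builds $\tau$ for an arbitrary unifier and so shows that $\theta_R$ is an mgu. Let $\sigma=(s;u_1,\dots,u_p)$ be a unifier, so $s\in\mathrm{Sol}$, $u_j\in\mathrm{Rec}_{\mathbb N}$, $u_j\le s$. For $r\in R$ put $d_r=d_r(s)$ as in Lemma 2, and let $w_{r,j}=\max\{w\in\mathbb N:r+w\le u_j\}$, or $-\infty$ if no such $w$ exists. (The maximum exists because $r$ has nonempty support.) Since $u_j\le s$, we have $w_{r,j}\le d_r$. Hence $(d_r;w_{r,1},\dots,w_{r,p})$ is a legal normal form; let $\tau y_r$ be that level.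

By Lemma 2, $c\sqcup\bigsqcup_r(r+d_r)=s$, because $s$ is good. Next, $\bigsqcup_r(r+w_{r,j})\le u_j$ by construction; by Step A, $u_j=\bigsqcup_r(r+w_r)$ for some $w_r\in\mathbb N_\bot$, and $w_r\le w_{r,j}$ by maximality, so equality holds. By (F3), $\tau\theta_R=(s;u_1,\dots,u_p)$, i.e. $\tau\theta_Rx_i\equiv\sigma x_i$ for all $i$. $\square$

For Example 3: a solution $s$ has $1\le s_x\le s_y+1$, and $s=(1,0)\sqcup\big((1,0)+(s_x-1)\big)\sqcup\big((-\infty,0)+s_y\big)\sqcup(0,0)$ is good. So
$$x\mapsto S0\sqcup Sy_1\sqcup y_2,\qquad y\mapsto y_1\sqcup y_2\sqcup y_3$$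
is an mgu. For Example 2, $R=\{(0,0),(-\infty,0)\}$, and $(1,0)$ is not good: to reach $1$ in the first coordinate one needs $(0,0)+1$, which is not $\le(1,0)$.

## Closing gaps: a finite box suffices

Condition 3 quantifies over infinitely many solutions. To make it finite we show that large vertical gaps in a solution can be shortened. Let $M$ be the largest natural number occurring in the normal forms of the sides of $P$.

**Lemma 3 (gaps).** Let $s\in\mathrm{Sol}$, let $g\ge M$ and $L\ge0$ be integers, and let $U\ne\emptyset$ be a set of indices with $s_i\ge L+g+1$ for $i\in U$ and $s_j\le L$ for $j\notin U$. Then $s-1_U\in\mathrm{Sol}$, where $1_U$ is the indicator vector of $U$.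

**Proof.** The entries of $s-1_U$ are natural numbers. Consider a side $(a;\alpha)$.

If $\mathrm{supp}(\alpha)\cap U\ne\emptyset$, put $\beta=\max_{i\in U}(\alpha_i+s_i)\ge L+g+1>L+M$. The constant $a$ and all $\alpha_j+s_j$ with $j\notin U$ are $\le L+M$. So the side has value $\beta$ at $s$. At $s-1_U$ the maximum over $U$ is $\beta-1\ge L+g\ge L+M$, so the side has value $\beta-1$.

If $\mathrm{supp}(\alpha)\cap U=\emptyset$, the side has value $\le L+M$, and it does not change.

At $s$, sides of the first kind have value $\ge L+g+1$ and sides of the second kind have value $\le L+M<L+g+1$. Since $s\in\mathrm{Sol}$, the two sides of an equation are of the same kind, so they still agree at $s-1_U$. $\square$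

For $x\le y+1$ (where $M=1$), the solution $(2,9)$ has a gap: $U=\{y\}$, $L=2$, and the lemma gives the solution $(2,8)$.

**Lemma 4.** Every minimal element of $\mathrm{Sol}$ lies in $[0,nM]^n$. Consequently $\mathrm{Sol}$ has a least element if and only if $\mathrm{Sol}\cap[0,nM]^n$ has one, and then they coincide.

**Proof.** Let $s\in\mathrm{Sol}$. Sort $0$ and the entries of $s$ as $0=b_0\le b_1\le\dots\le b_n$. If $b_n>nM$, then one of the $n$ gaps $b_{k+1}-b_k$ is at least $M+1$. Apply Lemma 3 with $L=b_k$, $g=M$, $U=\{i:s_i\ge b_{k+1}\}$; indices outside $U$ have $s_j\le b_k$. Then $s-1_U\in\mathrm{Sol}$, so $s$ is not minimal.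

Every element of $\mathrm{Sol}$ lies above a minimal one, since descending chains in $\mathbb N^n$ are finite. If $\mathrm{Sol}$ has a least element, it is minimal, so it lies in the box and is least there. Conversely, a least element of $\mathrm{Sol}\cap[0,nM]^n$ is below every minimal element, hence below every element of $\mathrm{Sol}$. $\square$

In particular $c\in[0,nM]^n$. The next lemma does the same for goodness. Here we go back up from $s-1_U$ to $s$ by raising some shifts $d_r$ by $1$, and for this the pieces $r$ that are raised must have no support outside $U$. To ensure this we need gaps that also exceed the entries of $c$, hence the larger bound $G$ in place of $M$.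

**Lemma 5.** Suppose $\mathrm{Sol}$ has least element $c$, and let $G=nM+1$. If all elements of $\mathrm{Sol}\cap[0,nG]^n$ are good, then all elements of $\mathrm{Sol}$ are good.

**Proof.** Induction on $\sum_is_i$. Elements in the box are good by hypothesis. Let $s\in\mathrm{Sol}\setminus[0,nG]^n$. As in the proof of Lemma 4, some gap of the sorted list is at least $G+1$, and we get $L,U$ as in Lemma 3 with $g=G\ge M$. So $s'=s-1_U\in\mathrm{Sol}$, and $s'$ is good by induction, say $s'=c\sqcup\bigsqcup_r(r+d_r)$.

For $i\in U$ we have $s'_i\ge L+G>c_i$, since $c_i\le nM<G$. So some $r=r(i)\in R$ has $r_i+d_r=s'_i$. Then, using $r_i\le c_i$,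
$$d_r\ge L+G-c_i\ge L+1 .$$
For $j\notin U$, the inequality $r_j+d_r\le s'_j=s_j\le L$ now forces $r_j=-\infty$. Increase $d_r$ by $1$ exactly for $r\in\{r(i):i\in U\}$. Off $U$ nothing changes, since these $r$ have no support there. On $U$ the result is $\le s'+1=s$, with equality at each $i\in U$ because of $r(i)$. So $s$ is good. $\square$

**Theorem 2.** The following algorithm terminates on every problem, returns an mgu if one exists, and reports failure otherwise.

1. Compute normal forms, $n$, $M$, and $G=nM+1$ (the case $n=0$ is treated directly as above).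
2. Enumerate $\mathrm{Sol}\cap[0,nM]^n$. If it has no least element (in particular if it is empty), fail. Otherwise let $c$ be the least element.
3. Enumerate $R$, a subset of the finite set $\{v\in\mathbb N_\bot^n:v\le c\}$.
4. For each $s\in\mathrm{Sol}\cap[0,nG]^n$, compute $d_r=\max\{d\in\mathbb N:r+d\le s\}$ for $r\in R$ and test $c\sqcup\bigsqcup_r(r+d_r)=s$. If some test fails, fail.
5. Return $\theta_R$.

If $N$ is the input size, the running time is $2^{O(N\log N)}$.

**Proof.** All enumerations are finite. By Lemma 4, step 2 finds the least element of $\mathrm{Sol}$ or correctly detects that there is none. By Lemma 2, the test in step 4 succeeds if and only if $s$ is good. By Lemma 5, step 5 is reached if and only if condition 3 of Theorem 1 holds. Theorem 1 then gives correctness.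

For the time: each $S$ is a symbol of the input, so $n,M\le N$. All enumerated sets have at most $(nG+2)^n$ elements, and step 4 handles at most $(nG+2)^{2n}$ pairs $(s,r)$ with polynomial work for each. Since $nG+2$ is polynomial in $N$, the total is $2^{O(N\log N)}$. $\square$

## Deciding existence of an mgu: membership in coNP

We now sharpen the answer. Below, $l\le l'$ abbreviates the equation $l\sqcup l'=l'$.

**Theorem 3.** (a) Deciding whether a unification problem has an mgu is coNP-complete, already for problems whose normal forms have constants $\le1$. (b) There are problems of size $O(n)$ that have an mgu, but for which every mgu maps some problem variable to a level containing at least $2^n$ variables.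

By (b), the exponential cost of outputting an mgu is unavoidable. Recall that a decision problem is in coNP if its negative instances have polynomial-size certificates that can be checked in polynomial time. In this section we prove that mgu existence is in coNP. The case $n=0$ is decided directly, so let $n\ge1$.

**Step 1: greatest recession vectors.** The purpose is to search $R$ without listing it. Given $b\in\mathbb N_\bot^n$, we compute the greatest $v\in\mathrm{Rec}_{\mathbb N}$ with $v\le b$. Start with $x=b$. While some equation (up to exchanging its sides) has $\alpha\cdot x>w:=\alpha'\cdot x$, replace every $x_i$ with $\alpha_i+x_i>w$ by $w-\alpha_i$ if this is $\ge0$, and by $-\infty$ otherwise.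

No candidate is lost. If $v\in\mathrm{Rec}_{\mathbb N}$ and $v\le x$, then $\alpha_i+v_i\le\alpha\cdot v=\alpha'\cdot v\le\alpha'\cdot x=w$. So $v_i\le w-\alpha_i$ at each replaced coordinate, and $v_i=-\infty$ if that bound is negative; thus $v$ stays $\le x$. Each round lowers a coordinate, so there are at most $\sum_{i\in\mathrm{supp}(b)}(b_i+1)$ rounds. At the end $\alpha\cdot x=\alpha'\cdot x$ for every equation, so $x\in\mathrm{Rec}_{\mathbb N}$ is the vector sought.

**Step 2: greatest solutions.** The same procedure serves $\mathrm{Sol}$. Given $b\in\mathbb N^n$, we find the greatest $s\in\mathrm{Sol}$ with $s\le b$, or its nonexistence. Start with $x=b$. While some equation, up to exchanging its sides, has $a\sqcup\alpha\cdot x>w:=a'\sqcup\alpha'\cdot x$, do the following: if $a>w$, report nonexistence; otherwise replace every $x_i$ with $\alpha_i+x_i>w$ by $w-\alpha_i$, and report nonexistence if such a value is negative. Any solution $y\le x$ has $a\sqcup\alpha\cdot y=a'\sqcup\alpha'\cdot y\le w$. Hence $a\le w$, and $0\le y_i\le w-\alpha_i$ at the replaced coordinates. So the reports are correct and no solution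 is lost; when the loop stops, $x\in\mathrm{Sol}$.

If the entries of $b$ are bounded by a polynomial in $N$, both procedures run in polynomial time.

**Step 3: the least solution in polynomial time.** By Lemma 4, $\mathrm{Sol}=\emptyset$ if and only if there is no solution $\le(nM,\dots,nM)$, which Step 2 decides. Otherwise let $c_i$ be the least $k\le nM$ such that there is a solution $\le b$, where $b_i=k$ and $b_j=nM$ for $j\ne i$. Then $c_i=\min\{s_i:s\in\mathrm{Sol}\}$: any $s\in\mathrm{Sol}$ lies above a minimal element, which is in $[0,nM]^n$ and has $i$-th coordinate $\le s_i$. So $\mathrm{Sol}$ has a least element if and only if this vector $c$ is in $\mathrm{Sol}$, and then it is $c$.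

**Step 4: certificates for the absence of an mgu.** If $\mathrm{Sol}$ has no least element, there is no mgu, and Step 3 verifies this in polynomial time without further data. Otherwise, by Theorem 1 and Lemma 5, there is no mgu if and only if some $s\in\mathrm{Sol}\cap[0,nG]^n$ is not good. This $s$ has polynomial size; it is the certificate.

It remains to check badness. By Lemma 2, $s$ is bad if and only if for some $i$ with $s_i>c_i$ there are no $r\in R$, $e\in\mathbb N$ with $r+e\le s$ and $r_i+e=s_i$. In such a pair $r_i\ge0$, so $0\le e\le s_i$, and only polynomially many $e$ need be tried. For each, let $b_j=\min(c_j,s_j-e)$, or $-\infty$ if $s_j<e$. A vector $r\in\mathrm{Rec}_{\mathbb N}$ satisfies $r\le c$ and $r+e\le s$ if and only if $r\le b$. Let $x$ be the greatest element of $\mathrm{Rec}_{\mathbb N}$ below $b$. If a suitable $r$ exists, then $s_i-e=r_i\le x_i\le b_i\le s_i-e$, so $x_i=s_i-e$. Conversely, if $x_i=s_i-e\ge0$, then $x$ has nonempty support, so $x\in R$ is suitable. By Step 1 this is checked in polynomial time. So mgu existence is in coNP.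

## Unsatisfiability as mgu existence

To prove coNP-hardness we reduce from unsatisfiability of CNF formulas, which is coNP-complete by the Cook–Levin theorem. Let $\varphi=C_1\wedge\dots\wedge C_m$ ($m\ge1$) be a CNF over propositional variables $\xi_1,\dots,\xi_k$. Take level variables $z,b,D_0,\dots,D_m$ and one level variable for each literal $\xi_i,\bar\xi_i$, denoted by the literal. Let $P_\varphi$ consist of

* $v\sqcup S0=v$ for every variable $v$;
* $z\le SD_m$, and $z\le S(\xi_i\sqcup\bar\xi_i)$ for each $i$;
* $D_j\le D_{j-1}\sqcup\ell$ for $1\le j\le m$ and each literal $\ell\in C_j$;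
* $D_0\le Sb$.

All constants in the normal forms are $\le1$. The first item says $s_v\ge1$ on $\mathrm{Sol}$ and imposes nothing on $\mathrm{Rec}$, because both sides have the same coefficients. So $\mathrm{Sol}$ consists of the vectors with all entries $\ge1$ satisfying the listed inequalities; its least element is $c=(1,\dots,1)$. The set $\mathrm{Rec}$ is given by the inequalities of the last three items, read in $\mathbb Z_\bot$. Thus $R$ is the set of vectors with entries in $\{-\infty,0,1\}$ and nonempty support that satisfy these inequalities.

**Claim.** $P_\varphi$ has an mgu if and only if $\varphi$ is unsatisfiable.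

**Step 1: a satisfying assignment gives a bad solution.** Fix a satisfying assignment and let $s_z=3$, $s_{D_j}=2$, $s_\ell=2$ for false literals, $s_\ell=1$ for true literals, $s_b=1$. This is in $\mathrm{Sol}$: the inequalities read $3\le2+1$; $3\le2+1$, as one of $\xi_i,\bar\xi_i$ is false; $2\le2\sqcup s_\ell$; and $2\le1+1$. Suppose $s$ were good. Since $s_z=3>1$, Lemma 2 gives $r\in R$, $e\in\mathbb N$ with $r+e\le s$ and $r_z+e=3$, where $r_z\in\{0,1\}$.

If $r_z=0$, then $e=3$, so $r_{D_m}\le2-3$, hence $r_{D_m}=-\infty$. This contradicts $r_z\le r_{D_m}+1$.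

If $r_z=1$, then $e=2$. Since $s_b=1$ and $s_\ell=1$ for true $\ell$, we get $r_b=-\infty$ and $r_\ell=-\infty$ for true $\ell$. From $r_z\le r_{D_m}+1$ we get $r_{D_m}\ge0$. Each $C_j$ contains a true literal $\ell$, so $r_{D_j}\le r_{D_{j-1}}\sqcup r_\ell=r_{D_{j-1}}$ for $j=m,\dots,1$. Therefore $r_{D_0}\ge0$, contradicting $r_{D_0}\le r_b+1=-\infty$.

So $s$ is not good, and by Theorem 1 there is no mgu.

**Step 2: if $\varphi$ is unsatisfiable, every solution is good.** Let $s\in\mathrm{Sol}$. By Lemma 2 we must find, for each variable $v$ with $t:=s_v>1$, some $r\in R$ and $e\in\mathbb N$ with $r+e\le s$ and $r_v+e=t$.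

Suppose $v=b$ or $v$ is a literal. Let $r_v=0$, all other entries $-\infty$, and $e=t$. The variables $b$ and the literals occur only on the right of the inequalities, and all left sides are $-\infty$; so $r\in R$. Clearly $r+e\le s$.

Suppose $v=D_j$. Let $U$ be the set of all $D_i$ and all literals with $s$-value $\ge t$. Let $r=1$ on $U$, $r_b=0$ if $D_0\in U$, all other entries $-\infty$, and $e=t-1$. The inequalities for $z$ hold since $r_z=-\infty$. If $D_i\in U$, $i\ge1$ and $\ell\in C_i$, then $t\le s_{D_i}\le s_{D_{i-1}}\sqcup s_\ell$, so $D_{i-1}$ or $\ell$ is in $U$ and has entry $1$. If $D_0\in U$, then $1\le r_b+1$. So $r\in R$. On $U$, $r+e=t\le s$; if $D_0\in U$, then $r_b+e=t-1\le s_{D_0}-1\le s_b$. Finally $r_v+e=t$.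

Suppose $v=z$. This is where unsatisfiability enters. Let $W=\{u\ne z:s_u\ge t-1\}$. The inequalities for $z$ give $D_m\in W$ and, for each $i$, $\xi_i\in W$ or $\bar\xi_i\in W$. So the literals not in $W$ contain no complementary pair and can all be made true by one assignment. That assignment falsifies some clause of $\varphi$; all literals of this clause are false, so none is outside $W$. Hence some clause has all its literals in $W$. Let $j\ge1$ be the largest index of such a clause. For $i>j$, some $\ell\in C_i$ has $s_\ell<t-1$, and $s_{D_i}\le s_{D_{i-1}}\sqcup s_\ell$ shows that $D_i\in W$ implies $D_{i-1}\in W$. Starting from $D_m\in W$ we get $D_m,\dots,D_j\in W$.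

Put $r_z=1$, $r=0$ on $D_j,\dots,D_m$ and on all literals in $W$, all other entries $-\infty$, and $e=t-1$. Then $r+e\le s$: at $z$ both sides are $t$, and the other finite entries become $t-1\le s_u$, as $u\in W$. Now check the inequalities. For $z$: $1\le r_{D_m}+1$, and $1\le(r_{\xi_i}\sqcup r_{\bar\xi_i})+1$, since one of the two literals is in $W$. For $D_i$ with $i>j$: $r_{D_i}=0=r_{D_{i-1}}$. For $D_j$: all $\ell\in C_j$ have $r_\ell=0$. For $D_i$ with $i<j$ the left side is $-\infty$; in particular $r_{D_0}=-\infty$, because $j\ge1$, so nothing is required of $b$. Hence $r\in R$, and $r_z+e=t$.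

So every $s\in\mathrm{Sol}$ is good, and by Theorem 1, $P_\varphi$ has an mgu. This proves the claim. Since $\varphi\mapsto P_\varphi$ is computable in polynomial time, mgu existence is coNP-hard, even with constants $\le1$. Together with membership in coNP this proves Theorem 3(a). $\square$

## A family with only exponentially large mgus

To prove Theorem 3(b), take the problem
$$\{\,z\le a_i\sqcup b_i:1\le i\le n\,\},$$
which has size $O(n)$, with $2n+1$ variables. It contains no $S$, so Proposition 1 already gives an mgu. In the language of Theorem 1: the least solution is $0$, $\mathrm{Rec}$ is given by the same inequalities, and every $s\in\mathrm{Sol}$ is good, since for a coordinate of value $t>0$ one takes $r=0$ on $\{j:s_j\ge t\}$, $-\infty$ elsewhere, and $e=t$. Indeed, if $s_z\ge t$, then $s_{a_i}$ or $s_{b_i}$ is $\ge t$ for each $i$, so $r\in R$.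

**Step 1: the shape of an arbitrary mgu.** Let $\theta=(c;v_1,\dots,v_p)$ be any mgu, with columns that are entirely $-\infty$ dropped. By the proofs of (1⇒2) and (2⇒3), $c$ is the least element of $\mathrm{Sol}$, so $c=0$; the $v_k$ lie in $\mathrm{Rec}_{\mathbb N}$ with $v_k\le0$, so their entries are $0$ or $-\infty$; and (2) holds with $m=p$.

**Step 2: each choice needs its own column.** Let $f$ be a set containing exactly one element of each $\{a_i,b_i\}$, and let $s^f$ be $1$ on $z$ and on $f$, and $0$ elsewhere. Then $s^f\in\mathrm{Sol}$. By (2), $s^f=0\sqcup\bigsqcup_k(v_k+\rho_k)$ for some $\rho\in\mathbb N^p$. As $s^f_z=1$, some $k$ has $v_{k,z}+\rho_k=1$, so $v_{k,z}=0$ and $\rho_k=1$. Every element of $\mathrm{supp}(v_k)$ then has $s^f$-value at least $1$, so $\mathrm{supp}(v_k)\subseteq\{z\}\cup f$. On the other hand $v_k\in\mathrm{Rec}$ and $v_{k,z}=0$ force $v_{k,a_i}\sqcup v_{k,b_i}\ge0$ for every $i$, so $\mathrm{supp}(v_k)$ meets each $\{a_i,b_i\}$. Hence $\mathrm{supp}(v_k)=\{z\}\cup f$.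

**Step 3: counting.** The support of $v_k$ determines $f$, so the $2^n$ choices of $f$ give $2^n$ different indices $k$, all with $v_{k,z}\ne-\infty$. Distinct indices belong to distinct variables, and by Lemma 1 each of these variables occurs in $\theta z$. So $\theta z$ contains at least $2^n$ variables. $\square$
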